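
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A $p$-adic obstruction to compact supports\\ in \v Cech homology}


\begin{abstract}
For a separable metrizable space $X$ there is a natural map $\tau_n(X)$ from the \v Cech homology of $X$ with compact supports to the \v Cech homology of $X$. It was conjectured that $\tau_n(X)$ is surjective whenever $X$ is locally compact. We disprove this: for every $n\ge 1$ and every prime $p$ we construct a locally compact separable metrizable space $X$ of dimension $n+1$ for which the cokernel of $\tau_n(X)$ contains $\prod_{s}(\mathbb Z_p/\mathbb Z)\big/\bigoplus_{s}(\mathbb Z_p/\mathbb Z)$. The dimension is the smallest possible. We also show that $\tau_0(X)$ is always surjective for locally compact $X$, that $\tau_n(X)$ is bijective when $\dim X\le n$, and that surjectivity holds in all degrees for coefficients of finite length, such as a field.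
\end{abstract}

\section{Introduction}

\subsection{The question}

Homology is taken with integer coefficients unless other coefficients are mentioned, and $\dim$ is covering dimension. Let $X$ be a separable metrizable space. For an open cover $\alpha$ of $X$ let $N_\alpha$ be its nerve, a possibly infinite simplicial complex. If $\beta$ refines $\alpha$, sending each member of $\beta$ to a member of $\alpha$ containing it defines a simplicial map $N_\beta\to N_\alpha$; any two such maps are contiguous, so they induce the same map on homology. The \emph{\v Cech homology} of $X$ is
\[
qH_n(X)=\lim_\alpha H_n(N_\alpha),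
\]
the limit over all open covers, directed by refinement. The \emph{\v Cech homology with compact supports} is
\[
pH_n(X)=\operatorname{colim}_K\, qH_n(K),
\]
where $K$ runs over the compact subsets of $X$, directed by inclusion. The maps $qH_n(K)\to qH_n(X)$ induced by the inclusions combine to a natural homomorphism
\[
\tau_n(X)\colon pH_n(X)\to qH_n(X).
\]
The homology of $N_\alpha$ is the direct limit of the homology of its finite subcomplexes, so $qH_n$ is a $\lim\operatorname{colim}$ of homology of finite complexes. A compact space has enough finite covers, so $pH_n$ is a $\operatorname{colim}\lim$. Thus $\tau_n$ is a special case of the natural map $\operatorname{colim}\lim\to\lim\operatorname{colim}$.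

For general separable metrizable $X$ the map $\tau_n(X)$ need not be injective (P.~S.~Alexandrov, 1947) and need not be surjective (E.~F.~Mishchenko, 1953). It is surjective when $X$ contains a compactum whose complement is a polyhedron. The following is posed in \cite{Melikhov}.

\medskip
\noindent\textbf{Conjecture B.} \emph{If $X$ is a locally compact separable metrizable space, then $\tau_n(X)\colon pH_n(X)\to qH_n(X)$ is surjective for each $n$.}
\medskip

In the simplest cases the conjecture is clear. If $X$ is compact, $\tau_n(X)$ is an isomorphism, because $K=X$ is allowed. If $X$ is countable and discrete, the cover by points refines every other cover, so $qH_0(X)=H_0(X)=\bigoplus_X\mathbb Z$, and this is also $pH_0(X)$.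

In general, an element $c=(c_\alpha)$ of $qH_n(X)$ is a coherent family of homology classes, each represented by a finite cycle. It lies in the image of $\tau_n(X)$ if and only if the whole family comes from one compact set, \emph{coherently}. For $A\subset X$ let $N_\alpha(A)\subset N_\alpha$ be the subcomplex of those simplices $\{U_0,\dots,U_k\}$ with $A\cap U_0\cap\dots\cap U_k\ne\varnothing$; it is the nerve of the cover of $A$ induced by $\alpha$. Then two things could go wrong:
\begin{itemize}
\item[(a)] there may be no compact $K$ such that $c_\alpha$ comes from $H_n(N_\alpha(K))$ for all $\alpha$ at once;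
\item[(b)] even if such a $K$ exists, the preimages of the $c_\alpha$ in $H_n(N_\alpha(K))$ may be impossible to choose compatibly.
\end{itemize}
We shall see that local compactness rules out (a), but that (b) is a real obstruction. Its algebraic model is the map of inverse sequences from the constant sequence $\mathbb Z$ to the sequence of groups $\mathbb Z/p^l$: every map $\mathbb Z\to\mathbb Z/p^l$ is onto, but the map of limits is the inclusion of $\mathbb Z$ into the $p$-adic integers $\mathbb Z_p$, which is not onto. The counterexample realizes this model infinitely many times, in such a way that no compact set can repair all the failures.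

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge1$ and let $p$ be a prime. There is a locally compact separable metrizable space $X$ with $\dim X=n+1$ such that $\operatorname{coker}\tau_n(X)$ contains a subgroup isomorphic to
\[
\prod_{s=1}^\infty(\mathbb Z_p/\mathbb Z)\Big/\bigoplus_{s=1}^\infty(\mathbb Z_p/\mathbb Z)\ne0 .
\]
Moreover, there is a single locally compact separable metrizable space, of infinite dimension, such that for no $n\ge1$ is its map $\tau_n$ surjective.
\end{theorem}

In particular, Conjecture B is false. The next theorem says what remains true.

\begin{theorem}\label{thm:B}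
Let $X$ be a locally compact separable metrizable space.
\begin{enumerate}
\item[(1)] (Uniform supports; any coefficients.) Let $X=\bigcup_iK_i$ with $K_i$ compact and $K_i\subset\operatorname{int}K_{i+1}$. For each $c=(c_\alpha)\in qH_n(X)$ there is an $m$ such that
$c_\alpha\in\operatorname{im}\bigl(H_n(N_\alpha(K_m))\to H_n(N_\alpha)\bigr)$ for every open cover $\alpha$ of $X$.
\item[(2)] If $\dim X\le n$, then $\tau_n(X)$ is bijective.
\item[(3)] $\tau_0(X)$ is surjective.
\item[(4)] If $\mathbb Z$ is replaced by a coefficient module of finite length over a commutative ring (for example a field, or a finite abelian group), then $\tau_n(X)$ is surjective for all $n$.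
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $n,d\ge0$ be integers. Then $\tau_n(X)$ is surjective for all locally compact separable metrizable $X$ with $\dim X\le d$ if and only if $n=0$ or $d\le n$.
\end{corollary}

\begin{proof}
If $n=0$ or $d\le n$, use Theorem~\ref{thm:B}(3) and (2), respectively. If $n\ge1$ and $d\ge n+1$, the space $X$ of Theorem~\ref{thm:A}, of dimension $n+1\le d$, is a counterexample.
\end{proof}

Sections~\ref{sec:Y} and~\ref{sec:X} prove Theorem~\ref{thm:A}: first the model $\mathbb Z\to\mathbb Z/p^l$ is realized by one compactum, then infinitely many copies are assembled. Section~\ref{sec:uniform} proves part (1) of Theorem~\ref{thm:B}. It reduces surjectivity in (2)--(4) to lifting an element through a surjection of inverse systems, which is done in Sections~\ref{sec:lift} and~\ref{sec:zero}.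

\section{Conventions}\label{sec:conv}

A cover is an indexed family of nonempty open sets, and the vertices of its nerve are the indices. Two indexed covers with the same underlying sets refine each other, so the indexing does not affect limits; in particular, limits may be taken over a set of covers. We write $\alpha\le\beta$ if $\beta$ refines $\alpha$. Limits over the directed preorder of covers may be computed over any cofinal family.

Let $f\colon X\to Z$ be continuous and $\gamma$ a cover of $Z$. Omitting empty sets from $f^{-1}\gamma$ we get a cover of $X$ whose nerve is a subcomplex of $N_\gamma$, and it is all of $N_\gamma$ if $f$ is onto. For $c\in qH_n(X)$, the component $(f_*c)_\gamma$ is the image of $c_{f^{-1}\gamma}$ under $H_n(N_{f^{-1}\gamma})\to H_n(N_\gamma)$. This makes $qH_n$ a functor. Compact sets have compact images, so $pH_n$ is a functor too, and $\tau_n$ is natural.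

If $A\subset X$ is closed, every cover of $A$ is induced from a cover of $X$: extend its members to open subsets of $X$ and add $X\setminus A$ if this is nonempty. So passing to induced covers is an order-preserving map from the covers of $X$ onto the covers of $A$, and it takes cofinal families to cofinal families. Hence
\begin{equation}\label{eq:restrict}
qH_n(A)=\lim_\alpha H_n(N_\alpha(A)),
\end{equation}
where $\alpha$ runs over the covers of $X$, or over any cofinal family of them, and $qH_n(A)\to qH_n(X)$ is the limit of the maps $H_n(N_\alpha(A))\to H_n(N_\alpha)$.

For compact spaces we use the standard facts \cite[Ch.~IX]{ES} that $qH_n$ is homotopy invariant and agrees with ordinary homology on compact polyhedra.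

\section{One cap: a sphere that is torsion for every cover}\label{sec:Y}

Fix $n\ge1$ and a prime $p$. We want a compactum $Y\supset S^n$ in which, for every cover, the class of $S^n$ has finite $p$-power order, although no nonzero multiple of it vanishes for all covers. The first condition will let us multiply it by $p$-adic integers.

Let $S=S^n$ be the $(n-1)$-fold suspension of the circle and let $g\colon S\to S$ be the $(n-1)$-fold suspension of $z\mapsto z^p$. For $l\ge0$ let $M_l$ be the mapping cone of $g^l$: attach to $S$ the cone on another copy of $S$, with points $[x,t]$, $0\le t\le 1$, and apex at $t=0$, by $[x,1]=g^l(x)$. Since $g^l$ is simplicial for suitable triangulations (for $n=1$, a $3p^l$-gon wraps $p^l$ times around a triangle; then suspend), $M_l$ is a compact polyhedron of dimension $n+1$. The map $g^l$ has degree $p^l$ and $n\ge1$, so the exact sequence of the mapping cone,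
\[
H_n(S)\xrightarrow{\,p^l\,}H_n(S)\to H_n(M_l)\to\widetilde H_{n-1}(S)=0,
\]
shows that $H_n(M_l)\cong\mathbb Z/p^l$, generated by the image of the fundamental class of $S$.

The identity on $S$ and $[x,t]\mapsto[g(x),t]$ on the cone define a map $M_{l+1}\to M_l$: the two agree at $t=1$, because $g^{l+1}(x)=g^l(g(x))$. It is onto since $g$ is. Put
\[
Y=\lim_l M_l,\qquad \pi_l\colon Y\to M_l .
\]
This is a compact metrizable space, and the $\pi_l$ are onto, being projections of an inverse sequence of compacta with surjective bonding maps. Since the bonding maps are the identity on $S$, we have $S\subset Y$, and $\pi_l$ restricted to $S$ is the inclusion $S\subset M_l$. We call $Y$ a \emph{cap} on $S$.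

Let $\sigma$ be a generator of $qH_n(S)\cong\mathbb Z$, and let $\sigma^Y$ and $\sigma^{M_l}$ be its images in $qH_n(Y)$ and in $qH_n(M_l)=H_n(M_l)\cong\mathbb Z/p^l$. Thus $\pi_{l*}\sigma^Y=\sigma^{M_l}$ generates $\mathbb Z/p^l$. In particular, $k\sigma^Y\ne0$ for every nonzero integer $k$.

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] For every cover $\beta$ of $Y$ there are an $l$ and a cover $\gamma$ of $M_l$ such that $\pi_l^{-1}\gamma$ refines $\beta$. Consequently $\dim Y\le n+1$.
\item[(b)] For every cover $\beta$ of $Y$ there is an $l$ with $p^l\sigma^Y_\beta=0$ in $H_n(N_\beta)$.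
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\pi_l^{-1}(W)$, with $W\subset M_l$ open, form a base of $Y$, and such a set for $l$ is also one for every $l'\ge l$. By compactness, finitely many of them with a common $l$, say $\pi_l^{-1}(W_1),\dots,\pi_l^{-1}(W_r)$, cover $Y$ and refine $\beta$. Since $\pi_l$ is onto, $\gamma=\{W_1,\dots,W_r\}$ covers $M_l$. As $\dim M_l=n+1$, we may refine $\gamma$ so that no point lies in more than $n+2$ members; then the same holds for $\pi_l^{-1}\gamma$.

(b) Take $l,\gamma$ as in (a). Since $\pi_l$ is onto, $N_{\pi_l^{-1}\gamma}=N_\gamma$, and under this identification $\sigma^Y_{\pi_l^{-1}\gamma}=(\pi_{l*}\sigma^Y)_\gamma=\sigma^{M_l}_\gamma$. So $\sigma^Y_\beta$ is the image of $\sigma^{M_l}_\gamma$ under a homomorphism $H_n(N_\gamma)\to H_n(N_\beta)$, and $p^l\sigma^{M_l}=0$.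
\end{proof}

Recall that in any abelian group the subgroup of elements of $p$-power order is naturally a $\mathbb Z_p$-module: if $p^lx=0$ and $a\in\mathbb Z_p$, then $ax=kx$ for any integer $k\equiv a\pmod{p^l}$. Homomorphisms respect this action. So for each $a\in\mathbb Z_p$, Lemma~\ref{lem:Y}(b) gives an element
\begin{equation}\label{eq:asigma}
a\sigma^Y=(a\sigma^Y_\beta)_\beta\in qH_n(Y).
\end{equation}

\begin{example}\label{ex:third}
Let $n=1$, $p=2$ and $a=\tfrac13\in\mathbb Z_2$. Here $M_l$ is a circle with a disk attached along $z\mapsto z^{2^l}$. The class $\tfrac13\sigma^Y$ projects to $k\sigma^{M_l}\in\mathbb Z/2^l$, where $3k\equiv1\pmod{2^l}$; for $2^l=2,4,8,16$ we may take $k=1,3,3,11$. For each cover our class is an integer multiple of the class of the circle $S$. But it does not come from $qH_1(S)=\mathbb Z\sigma$: if $\tfrac13\sigma^Y=k\sigma^Y$ with $k\in\mathbb Z$, then projecting to all $M_l$ gives $3k\equiv1\pmod{2^l}$ for all $l$, that is, $3k=1$, which is impossible.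
\end{example}

This is obstruction (b) of the introduction, for the compact set $K=S$. It is no counterexample to the conjecture, since the class in question comes from the compact set $Y$ itself. To defeat all compact sets we need infinitely many caps, of which a compact set can contain only finitely many.

\section{Infinitely many caps: proof of Theorem \ref{thm:A}}\label{sec:X}

\subsection{The space}

We want classes of the form $\sum_sa_s\sigma_s$ with infinitely many terms, where $\sigma_s$ is the class of the $s$-th sphere and $a_s\in\mathbb Z_p$. Two requirements conflict. For each cover only finitely many terms should survive, so the spheres should shrink to a point. But the caps should leave every compact set. If we attached caps that shrink along with the spheres, the result would be compact and $\tau_n$ an isomorphism. The remedy is to multiply the shrinking family of spheres by a ray and to attach the $s$-th cap only at time $s$; homotopy invariance along $[0,s]$ keeps the $s$-th sphere at time $0$ in touch with its cap.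

Fix a base point $*\in S\subset Y$. In $\prod_{s\ge1}Y$ let $Y_s\cong Y$ be the set of points all of whose coordinates, except possibly the $s$-th, equal $*$. Let $S_s\subset Y_s$ be the subset where the $s$-th coordinate lies in $S$, and put $H=\bigcup_sS_s$. This is the set of points of $\prod S$ with at most one coordinate different from $*$. It is closed in $\prod S$, since its complement is the union of the open sets $\{x_s\ne*,\ x_t\ne*\}$, $s\ne t$. Hence $H$ is compact. We write $*$ also for the point $(*,*,\dots)$. By the definition of the product topology,
\begin{equation}\label{eq:shrink}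
\text{every neighborhood of $*$ in $H$ contains $S_s$ for all but finitely many $s$.}
\end{equation}
Now let (Figure~\ref{fig:X})
\[
X=[0,\infty)\times H\ \cup\ \bigcup_{s\ge1}\{s\}\times Y_s\ \subset\ [0,\infty)\times\prod_{s\ge1}Y .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1cm]
\draw[very thick,->] (0,0)--(5.7,0) node[right] {$t$};
\draw (0,2.4)--(5.5,2.4);
\draw (0,1.6)--(5.5,1.6);
\draw (0,1.05)--(5.5,1.05);
\draw (0,0.65)--(5.5,0.65);
\draw (0,0.35)--(5.5,0.35);
\filldraw[fill=gray!45] (1,2.4) circle (5pt);
\filldraw[fill=gray!45] (2,1.6) circle (4.2pt);
\filldraw[fill=gray!45] (3,1.05) circle (3.4pt);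
\filldraw[fill=gray!45] (4,0.65) circle (2.7pt);
\filldraw[fill=gray!45] (5,0.35) circle (2pt);
\node[left] at (0,2.4) {$S_1$};
\node[left] at (0,1.6) {$S_2$};
\node[left] at (0,1.05) {$S_3$};
\node[left] at (0,0) {$*$};
\node[above] at (1,2.52) {$\{1\}\times Y_1$};
\node[above] at (2,1.7) {$\{2\}\times Y_2$};
\node[below] at (1,0) {$1$};
\node[below] at (2,0) {$2$};
\node[below] at (3,0) {$3$};
\node[below] at (4,0) {$4$};
\node[below] at (5,0) {$5$};
\draw[dashed] (2.5,-0.3)--(2.5,2.9);
\end{tikzpicture}
\caption{Schematic picture of $X$. The thin lines stand for the cylinders $[0,\infty)\times S_s$ over $n$-spheres $S_s$. They accumulate on the thick line $[0,\infty)\times\{*\}$, which in fact is contained in all of them. A gray dot is a cap $\{s\}\times Y_s$, attached to the $s$-th cylinder at time $t=s$. The part with $t\le5/2$, to the left of the dashed line, is compact and contains only the first two caps.}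
\label{fig:X}
\end{figure}

\begin{lemma}\label{lem:X}
$X$ is locally compact, separable and metrizable, and $\dim X=n+1$. Each compact subset of $X$ is contained in one of the compact sets
\[
X_N=[0,N]\times H\ \cup\ \bigcup_{s\le N}\{s\}\times Y_s,\qquad N=1,2,\dots
\]
\end{lemma}

\begin{proof}
Each $X_N$ is a finite union of compact sets, and it is the part of $X$ in $[0,N]\times\prod Y$. Hence $X$ is closed in the locally compact separable metrizable space $[0,\infty)\times\prod Y$, and the first assertion follows. On a compact subset of $X$ the coordinate $t\in[0,\infty)$ is bounded, so the subset lies in some $X_N$.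

By the countable sum theorem, a separable metrizable space that is a countable union of closed subsets of dimension $\le d$ has dimension $\le d$. Now $X$ is the union of the closed sets $[0,N]\times S_s$, of dimension $n+1$, and $\{s\}\times Y_s$, of dimension $\le n+1$ by Lemma~\ref{lem:Y}(a). So $\dim X\le n+1$, and equality holds because $X$ contains the closed subset $[0,1]\times S_1$.
\end{proof}

We use the following maps. Let $r_s\colon X\to Y$ be the projection to the $s$-th coordinate of $\prod Y$. Let $i_s\colon S\to X$ be the embedding onto $\{0\}\times S_s$, and $j_s\colon Y\to X$ the embedding onto $\{s\}\times Y_s$. Put $\sigma_s=i_{s*}\sigma\in qH_n(X)$. Then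
\begin{equation}\label{eq:rs}
r_si_s\ \text{is the inclusion}\ S\subset Y,\qquad r_si_t\ \text{is constant for}\ t\ne s .
\end{equation}

\begin{lemma}\label{lem:sigma}
Let $\alpha$ be an open cover of $X$.
\begin{enumerate}
\item[(a)] $\sigma_{s,\alpha}=0$ for all but finitely many $s$.
\item[(b)] $\sigma_s=j_{s*}\sigma^Y$ for each $s$. Hence for each $s$ there is an $l$ with $p^l\sigma_{s,\alpha}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U\in\alpha$ contain $(0,*)$. By \eqref{eq:shrink}, $\{0\}\times S_s\subset U$ for all large $s$. For such $s$, one member of the cover of $\{0\}\times S_s$ induced by $\alpha$ is the whole space, so the nerve of this cover is a cone with apex that member. The map $qH_n(S)\to H_n(N_\alpha)$ induced by $i_s$ factors through the $n$-th homology of this nerve, which is $0$ because $n\ge1$.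

(b) The embeddings of $S$ onto $\{0\}\times S_s$ and $\{s\}\times S_s$ are homotopic in the compactum $[0,s]\times S_s\subset X$. So $\sigma_s$ is also the image of $\sigma$ under $S\cong\{s\}\times S_s\subset\{s\}\times Y_s\subset X$, which is $j_{s*}\sigma^Y$. Therefore $\sigma_{s,\alpha}$ is the image of $\sigma^Y_\beta$, where $\beta$ is the cover of $Y$ induced by $\alpha$ via $j_s$, and Lemma~\ref{lem:Y}(b) applies.
\end{proof}

\subsection{The classes}

For $a=(a_s)\in\prod_{s\ge1}\mathbb Z_p$ put
\[
c(a)_\alpha=\sum_sa_s\sigma_{s,\alpha}\in H_n(N_\alpha).
\]
By Lemma~\ref{lem:sigma} only finitely many terms are nonzero, and each of them makes sense. Homomorphisms respect the $\mathbb Z_p$-action and each family $(\sigma_{s,\alpha})_\alpha$ is compatible with refinement, so $c(a)=(c(a)_\alpha)_\alpha$ lies in $qH_n(X)$. Clearly $c\colon\prod_s\mathbb Z_p\to qH_n(X)$ is a homomorphism. Each $c(a)_\alpha$ is a finite \emph{integer} combination of the $\sigma_{s,\alpha}$ and hence comes from the compact set $\{0\}\times H$; only the integers depend on $\alpha$.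

\begin{proposition}\label{prop:image}
$c(a)$ lies in the image of $\tau_n(X)$ if and only if $a_s\in\mathbb Z$ for all but finitely many $s$.
\end{proposition}

\begin{proof}
\emph{Only if.} Suppose that $c(a)$ is the image of some $x\in qH_n(K)$ with $K$ compact, and let $K\subset X_N$. We show that $a_s\in\mathbb Z$ for every $s>N$. The idea is that $X_N$ does not contain the $s$-th cap, so that $r_s$ maps it into the sphere $S$, where only integer multiples of $\sigma$ are available. Indeed, $r_s$ maps $[0,N]\times H$ into $S$, and it maps $\{t\}\times Y_t$ to $*$ for $t\le N<s$. So $r_s|_K$ factors as $K\to S\subset Y$. As $qH_n(S)=\mathbb Z\sigma$, there is a $k\in\mathbb Z$ with $r_{s*}c(a)=k\sigma^Y$, and hence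
\[
(\pi_lr_s)_*c(a)=k\,\sigma^{M_l}\qquad\text{for all }l .
\]
On the other hand, for each cover $\gamma$ of $M_l$, the definition of $c(a)$ at the cover $(\pi_lr_s)^{-1}\gamma$ gives
\[
\bigl((\pi_lr_s)_*c(a)\bigr)_\gamma=\sum_ta_t\bigl((\pi_lr_si_t)_*\sigma\bigr)_\gamma=a_s\,\sigma^{M_l}_\gamma .
\]
Here the terms with $t\ne s$ vanish, because by \eqref{eq:rs} the map $\pi_lr_si_t$ factors through a point, whose $qH_n$ is $0$ for $n\ge1$. So $a_s\sigma^{M_l}=k\sigma^{M_l}$ in $H_n(M_l)\cong\mathbb Z/p^l$. Since $\sigma^{M_l}$ is a generator, $a_s\equiv k\pmod{p^l}$. This holds for all $l$ with the same $k$, so $a_s=k\in\mathbb Z$.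

\emph{If.} Let $a_s\in\mathbb Z$ for all $s>N$. For $s\le N$ the class $a_s\sigma^Y\in qH_n(Y)$ of \eqref{eq:asigma} is mapped by $j_s$ to $(a_s\sigma_{s,\alpha})_\alpha$, by Lemma~\ref{lem:sigma}(b); it comes from the compact set $\{s\}\times Y_s$. For the remaining terms, let $\sigma^H_s$ be the image of $\sigma$ under $S\cong S_s\subset H$. The proof of Lemma~\ref{lem:sigma}(a), applied to $H$ in place of $X$, shows that for each cover $\beta$ of $H$ we have $\sigma^H_{s,\beta}=0$ for almost all $s$. So the integer combinations $\sum_{s>N}a_s\sigma^H_{s,\beta}$ are finite and define an element of $qH_n(H)$. Its image under $H\cong\{0\}\times H\subset X$ is $\bigl(\sum_{s>N}a_s\sigma_{s,\alpha}\bigr)_\alpha$. Adding up these $N+1$ elements, we see that $c(a)\in\operatorname{im}\tau_n(X)$.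
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:image}, the kernel of $\prod_s\mathbb Z_p\xrightarrow{c}qH_n(X)\to\operatorname{coker}\tau_n(X)$ consists of the $a$ with almost all $a_s\in\mathbb Z$. Dividing by it embeds $\prod_s(\mathbb Z_p/\mathbb Z)\big/\bigoplus_s(\mathbb Z_p/\mathbb Z)$ into $\operatorname{coker}\tau_n(X)$. This group is nonzero since $\mathbb Z_p\ne\mathbb Z$; for instance, the constant sequence $a_s=\frac1{1+p}=\sum_{i\ge0}(-p)^i$ represents a nonzero element. The properties of $X$ are in Lemma~\ref{lem:X}.

For all $n$ at once, let $X^{(n)}$ be the space just constructed and $X'=\bigsqcup_{n\ge1}X^{(n)}$. It is locally compact, separable and metrizable, and it is infinite-dimensional since $\dim X^{(n)}=n+1$. Sending all other summands to a point of $X^{(n)}$ gives a retraction $r\colon X'\to X^{(n)}$; let $i$ be the inclusion. If $\tau_n(X')$ were surjective, then for each $y\in qH_n(X^{(n)})$ we would have $i_*y=\tau_n(X')(x)$ for some $x$, so $y=r_*i_*y=\tau_n(X^{(n)})(r_*x)$ by naturality. Then $\tau_n(X^{(n)})$ would be surjective, a contradiction.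
\end{proof}

\begin{remark}\label{rem:zero}
The condition $n\ge1$ was used in the vanishing of the homology of a cone, in that of the homology of a point, and in the computation of $H_n(M_l)$, where torsion appears. In degree $0$ the homology of a nerve is free, and Section~\ref{sec:zero} shows that there the obstruction disappears.
\end{remark}

\section{Uniform supports}\label{sec:uniform}

For the rest of the paper $X$ is locally compact, separable and metrizable, and
\[
X=\bigcup_{i\ge0}K_i,\qquad K_0=\varnothing,\quad K_i\text{ compact},\quad K_i\subset\operatorname{int}K_{i+1}.
\]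
Such exhaustions exist because $X$ is locally compact and separable. An exhaustion as in Theorem~\ref{thm:B}(1) takes this form after renumbering and adding $K_0=\varnothing$. This does not affect the assertion, since $m$ can always be increased. Every simplex of $N_\alpha$ lies in some $N_\alpha(K_i)$, so a finite cycle does too. Part (1) of Theorem~\ref{thm:B} asserts that for $c\in qH_n(X)$ the index $i$ can be chosen independently of $\alpha$.

If it cannot, there are covers $\alpha_m$ for which $c_{\alpha_m}$ needs a support beyond $K_{m+1}$. We would like one cover $\beta$ to see all these failures, but infinitely many covers need not have a common refinement. What can be done is to let $\beta$ refine $\alpha_1,\dots,\alpha_i$ on the $i$-th shell of the exhaustion. Then $\beta$ refines $\alpha_m$ outside a compact set, and an excision shows that this is good enough.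

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Suppose that the assertion fails for $c$. Then for each $m\ge1$ there is a cover $\alpha_m$ with
\begin{equation}\label{eq:contra}
c_{\alpha_m}\notin\operatorname{im}\bigl(H_n(N_{\alpha_m}(K_{m+1}))\to H_n(N_{\alpha_m})\bigr).
\end{equation}

\emph{The cover $\beta$.} For $i\ge0$ let $W_i=\operatorname{int}K_{i+2}\setminus K_i$. These open sets cover $X$: given $x$, let $i$ be the largest index with $x\notin K_i$; then $x\in K_{i+1}\subset\operatorname{int}K_{i+2}$. Let $\beta_i$ be a cover of $W_i$ by nonempty open subsets of $W_i$, each of which is contained in some member of $\alpha_j$ for each $j=1,\dots,i$. Put $\beta=\bigsqcup_i\beta_i$.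

\emph{The covers $\beta'_m$.} For $m\ge1$ let $\beta'_m$ consist of $\bigsqcup_{i\ge m}\beta_i$ and of all nonempty intersections $U\cap V$ with $U\in\beta_i$, $i<m$, and $V\in\alpha_m$, indexed by the pairs $(U,V)$. This is a cover of $X$, because each such $U$ is the union of the sets $U\cap V$. It refines $\alpha_m$, because the members of $\beta_i$ with $i\ge m$ are already contained in members of $\alpha_m$. It also refines $\beta$, by the projection $\pi$ that is the identity on $\bigsqcup_{i\ge m}\beta_i$ and sends $U\cap V$ to $U$.

\emph{Excision.} Let $L=K_{m+1}$. Since $\pi$ sends each member of $\beta'_m$ to a set containing it, $\pi$ maps $N_{\beta'_m}(L)$ into $N_\beta(L)$. The members of $\beta_i$ with $i<m$ lie in $\operatorname{int}K_{i+2}\subset L$, and so do their intersections with members of $\alpha_m$. Now the intersection of the vertices of a simplex of $N_\beta$ that is not in $N_\beta(L)$ is nonempty and disjoint from $L$. So no vertex of it is contained in $L$, and all of its vertices are in $\bigsqcup_{i\ge m}\beta_i$. The same applies to the simplices of $N_{\beta'_m}$ that are not in $N_{\beta'_m}(L)$. Hence these two sets of simplices are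 equal, and $\pi$ is the identity on them. As they form bases of the relative simplicial chain groups, $\pi$ induces an isomorphism of relative chain complexes, and
\begin{equation}\label{eq:excision}
\pi_*\colon H_n\bigl(N_{\beta'_m},N_{\beta'_m}(L)\bigr)\xrightarrow{\ \cong\ }H_n\bigl(N_\beta,N_\beta(L)\bigr).
\end{equation}

\emph{Conclusion.} The class $c_\beta$ comes from $N_\beta(K_k)$ for some $k$. Choose $m\ge1$ with $m+1\ge k$ and let $L=K_{m+1}$. Then $c_\beta$ vanishes in $H_n(N_\beta,N_\beta(L))$. Since $\pi_*c_{\beta'_m}=c_\beta$, it follows from \eqref{eq:excision} that $c_{\beta'_m}$ vanishes in $H_n(N_{\beta'_m},N_{\beta'_m}(L))$. So $c_{\beta'_m}$ comes from $N_{\beta'_m}(L)$. A projection $\beta'_m\to\alpha_m$ maps $N_{\beta'_m}(L)$ into $N_{\alpha_m}(L)$ and takes $c_{\beta'_m}$ to $c_{\alpha_m}$, so $c_{\alpha_m}$ comes from $N_{\alpha_m}(L)$, contrary to \eqref{eq:contra}. The coefficients played no role.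
\end{proof}

\subsection*{The lifting problem}

Given $c\in qH_n(X)$, fix $m$ as in Theorem~\ref{thm:B}(1) and put
\[
E_\alpha=H_n(N_\alpha(K_m)),\qquad D_\alpha=\operatorname{im}\bigl(E_\alpha\to H_n(N_\alpha)\bigr).
\]
Then $c\in\lim_\alpha D_\alpha$, while $\lim_\alpha E_\alpha=qH_n(K_m)$ by \eqref{eq:restrict}. Therefore
\begin{equation}\label{eq:lifting}
\text{if $c$ lifts to $\lim_\alpha E_\alpha$, then $c\in\operatorname{im}\tau_n(X)$,}
\end{equation}
and $\alpha$ may be restricted to any cofinal family of covers. It remains to study obstruction (b) of the introduction, for the surjections $E_\alpha\to D_\alpha$.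

\section{Low dimension and coefficients of finite length}\label{sec:lift}

When $\dim X\le n$ the surjections $E_\alpha\to D_\alpha$ are isomorphisms for a cofinal family of covers.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Since $X$ is metrizable and $\dim X\le n$, every open cover of $X$, finite or not, is refined by an open cover $\alpha$ with $\dim N_\alpha\le n$; so such covers are cofinal. For these, $N_\alpha$ has no $(n+1)$-simplices, so the $n$-th homology of $N_\alpha$ and of its subcomplexes is just the group of $n$-cycles, and $H_n(N_\alpha(K))\to H_n(N_\alpha)$ is injective for every $K$. With $K=K_m$ we get that $E_\alpha\to D_\alpha$ is an isomorphism, so $\tau_n(X)$ is surjective by \eqref{eq:lifting}. For injectivity, let $x\in qH_n(K)$, $K$ compact, vanish in $qH_n(X)$. Then the component of $x$ in $H_n(N_\alpha(K))$ vanishes for all these $\alpha$, so $x=0$ by \eqref{eq:restrict}.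
\end{proof}

From now on $\alpha$ runs over the locally finite covers of $X$. They are cofinal because $X$ is paracompact. Only finitely many members of such an $\alpha$ meet the compact set $K_m$, so $N_\alpha(K_m)$ is a finite complex.

For coefficients of finite length, $E_\alpha$ is a subquotient of a finite power of the coefficient module, so it has finite length. The set of preimages of $c_\alpha$ in $E_\alpha$ is then a coset that behaves like a finite set: cosets of submodules of a module of finite length satisfy the descending chain condition, since a proper inclusion $x+M\subsetneq x'+M'$ of cosets implies $M\subsetneq M'$. An inverse limit of nonempty finite sets is nonempty, and so it is here. The directed set of covers is in general not a sequence, so we argue by minimal subsystems.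

\begin{lemma}\label{lem:cosets}
Let $(E_\alpha,f_{\alpha\beta})$ be an inverse system of modules of finite length over a commutative ring, indexed by a directed preorder, with $f_{\alpha\beta}\colon E_\beta\to E_\alpha$ for $\alpha\le\beta$. Let $A_\alpha\subset E_\alpha$ be nonempty cosets of submodules with $f_{\alpha\beta}(A_\beta)\subset A_\alpha$. Then $\lim A_\alpha\ne\varnothing$.
\end{lemma}

\begin{proof}
Call a family of nonempty cosets $B_\alpha\subset A_\alpha$ with $f_{\alpha\beta}(B_\beta)\subset B_\alpha$ for all $\alpha\le\beta$ a \emph{subsystem}; for example, $(A_\alpha)$ is one. Given a nonempty chain of subsystems, ordered by inclusion, at each $\alpha$ the chain of cosets has a least element by the descending chain condition. These least elements are the intersections and form a subsystem. By Zorn's lemma there is a minimal subsystem $(B_\alpha)$.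

\emph{All maps $B_\beta\to B_\alpha$ are onto.} Let $B'_\alpha=\bigcap_{\beta\ge\alpha}f_{\alpha\beta}(B_\beta)\subset B_\alpha$. The cosets $f_{\alpha\beta}(B_\beta)$ are directed downward: if $\delta\ge\beta,\beta'$, then $f_{\alpha\delta}(B_\delta)$ is contained in both $f_{\alpha\beta}(B_\beta)$ and $f_{\alpha\beta'}(B_{\beta'})$. By the descending chain condition one of them is minimal, hence least, and it equals $B'_\alpha$. So $B'_\alpha$ is a nonempty coset. Moreover $f_{\alpha\gamma}(B'_\gamma)\subset B'_\alpha$ for $\alpha\le\gamma$: given $\beta\ge\alpha$, take $\delta\ge\beta,\gamma$; then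
\[
f_{\alpha\gamma}(B'_\gamma)\subset f_{\alpha\gamma}f_{\gamma\delta}(B_\delta)=f_{\alpha\beta}f_{\beta\delta}(B_\delta)\subset f_{\alpha\beta}(B_\beta).
\]
So $(B'_\alpha)$ is a subsystem, and by minimality $B'_\alpha=B_\alpha$ for all $\alpha$.

\emph{All $B_\alpha$ are points.} Fix $\alpha_0$ and $x\in B_{\alpha_0}$. For all $\beta\ge\alpha_0$ replace $B_\beta$ by $B_\beta\cap f_{\alpha_0\beta}^{-1}(x)$, and keep the other $B_\beta$. The new sets are nonempty because $B_\beta\to B_{\alpha_0}$ is onto, so they are cosets, being nonempty intersections of cosets. They form a subsystem. Indeed, let $\beta\le\gamma$. If $\beta\ge\alpha_0$, then also $\gamma\ge\alpha_0$, and the condition holds because $f_{\alpha_0\beta}f_{\beta\gamma}=f_{\alpha_0\gamma}$. If $\beta\not\ge\alpha_0$, then $B_\beta$ is unchanged, and $B_\gamma$ has at most become smaller. By minimality $B_{\alpha_0}=\{x\}$. As $\alpha_0$ was arbitrary, all $B_\alpha$ are singletons, and they form an element of $\lim A_\alpha$.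
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $A_\alpha\subset E_\alpha$ be the set of preimages of $c_\alpha$. It is nonempty by the choice of $m$, and it is a coset of $\ker(E_\alpha\to D_\alpha)$. The maps of the system take $A_\beta$ into $A_\alpha$ because $c$ is compatible. By Lemma~\ref{lem:cosets}, $\lim A_\alpha$ has an element; it is a lift of $c$, and \eqref{eq:lifting} applies.
\end{proof}

With integer coefficients the descending chain condition fails: in the model $\mathbb Z\to\mathbb Z/p^l$, the preimages of the residues of $a\in\mathbb Z_p\setminus\mathbb Z$ form a decreasing sequence of cosets of $p^l\mathbb Z$ with empty intersection.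

\section{Degree zero}\label{sec:zero}

In degree $0$ we dualize. The groups $E_\alpha$ and $D_\alpha$ are free of finite rank, and they are dual to groups of locally constant functions. The lifting problem becomes a problem of extending a homomorphism from a group of functions to a larger one, and this can be done if the quotient is free.

Let $C(Z,\mathbb Z)$ denote the group of locally constant functions $Z\to\mathbb Z$. Put $K=K_m$ and
\[
A=C(K,\mathbb Z),\qquad B=\operatorname{im}\bigl(C(X,\mathbb Z)\to C(K,\mathbb Z)\bigr),\qquad Q=A/B .
\]

\begin{lemma}\label{lem:dual}
For $n=0$ and integer coefficients, $\lim E_\alpha\to\lim D_\alpha$ is isomorphic to the restriction map $\operatorname{Hom}(A,\mathbb Z)\to\operatorname{Hom}(B,\mathbb Z)$.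
\end{lemma}

\begin{proof}
Let $e_\alpha=\pi_0(N_\alpha(K))$, a finite set, and let $F_\alpha$ be its image in $\pi_0(N_\alpha)$. Since $H_0(N)=\mathbb Z[\pi_0(N)]$, we have, naturally in $\alpha$,
\[
E_\alpha=\mathbb Z[e_\alpha]=\operatorname{Hom}(\mathbb Z^{e_\alpha},\mathbb Z),\qquad D_\alpha=\mathbb Z[F_\alpha]=\operatorname{Hom}(\mathbb Z^{F_\alpha},\mathbb Z),
\]
and $E_\alpha\to D_\alpha$ is dual to the inclusion $\mathbb Z^{F_\alpha}\subset\mathbb Z^{e_\alpha}$ induced by the surjection $e_\alpha\to F_\alpha$. Since $\lim\operatorname{Hom}(G_\alpha,\mathbb Z)=\operatorname{Hom}(\operatorname{colim}G_\alpha,\mathbb Z)$, it remains to identify the two colimits with $A$ and $B$.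

The members of $\alpha$ that contain a given $x\in K$ span a simplex, or, if there is only one, a vertex, of $N_\alpha(K)$ and so lie in one component. This gives a map $K\to e_\alpha$. It is locally constant, since it is constant on $U\cap K$ for each $U\in\alpha$, and it is onto, since every vertex $U$ of $N_\alpha(K)$ meets $K$. If $\beta$ refines $\alpha$, a projection $\beta\to\alpha$ takes the members of $\beta$ containing $x$ to members of $\alpha$ containing $x$, so the maps $K\to e_\alpha$ are compatible. Thus we obtain compatible injections $\mathbb Z^{e_\alpha}\to A$. Every $\varphi\in A$ is in the image of one of them: choose a locally finite $\alpha$ such that $\varphi$ is constant on $U\cap K$ for every $U\in\alpha$ (extend the level sets of $\varphi$ to open subsets of $X$, add $X\setminus K$ and refine). Then $\varphi$ defines a function on the vertices of $N_\alpha(K)$, which takes equal values at adjacent vertices since they have a common point in $K$, and so a function on $e_\alpha$. Hence $\operatorname{colim}\mathbb Z^{e_\alpha}=A$.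

Consequently $\operatorname{colim}\mathbb Z^{F_\alpha}$ is the union of the images of the $\mathbb Z^{F_\alpha}$ in $A$. A function on $F_\alpha$ extends by $0$ to $\pi_0(N_\alpha)$, and composing with the analogous locally constant map $X\to\pi_0(N_\alpha)$ we get an element of $C(X,\mathbb Z)$ whose restriction to $K$ is the given element of $A$. So the union is contained in $B$. Conversely, let $\psi\in C(X,\mathbb Z)$ and let $\alpha$ be the cover of $X$ by the nonempty level sets of $\psi$, which are open and disjoint, so that $\alpha$ is locally finite. Then $\psi$ is induced by a function on $\pi_0(N_\alpha)$, and the restriction of this function to $F_\alpha$ is mapped to $\psi|_K$. So the union is $B$.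
\end{proof}

\begin{lemma}\label{lem:free}
$Q$ is a free abelian group.
\end{lemma}

Torsion-freeness of $Q$ alone would not be enough; for example, $\mathbb Z[1/p]$ is torsion-free but not free. We filter $Q$ by finitely generated subgroups and show that the quotient of $Q$ by each of them is torsion-free.

\begin{proof}
If $K=\varnothing$, there is nothing to prove. Call a clopen $G\subset K$ \emph{extendable} if $G=\hat G\cap K$ for some clopen $\hat G\subset X$. The extendable sets form a Boolean algebra. A function $g\in A$ takes finitely many values, and
\begin{equation}\label{eq:ext}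
g\in B\iff\text{all level sets of $g$ are extendable.}
\end{equation}
Indeed, the level sets of an extension of $g$ extend those of $g$. Conversely, if $G_1,\dots,G_r$ are the nonempty level sets of $g$ and $\hat G_i\cap K=G_i$, then the clopen sets $\hat G_i\setminus\bigcup_{j<i}\hat G_j$ are disjoint and still meet $K$ in $G_i$. Extend $g$ to be constant on each of them and $0$ elsewhere.

For a finite partition $P$ of $K$ into nonempty clopen sets let $\mathbb Z^P\subset A$ be the group of functions that are constant on the members of $P$, and let $Q_P=(\mathbb Z^P+B)/B$. This is a finitely generated subgroup of $Q$.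

\emph{Claim: $Q/Q_P$ is torsion-free.} Let $k\ge1$ and let $kg=h+\varphi$ with $g\in A$, $h\in\mathbb Z^P$, $\varphi\in B$. We must show that $g\in\mathbb Z^P+B$. For $0\le r<k$ we have
\[
\{h\equiv r\bmod k\}=\{\varphi\equiv-r\bmod k\}.
\]
The left side is a union of members of $P$; the right side is a finite union of level sets of $\varphi$, so it is extendable. Let $h'$ be the function equal to $r$ on this set, for each $r$. Then $h'\in\mathbb Z^P$, and $h'\in B$ by \eqref{eq:ext}. The values of $h-h'$ are divisible by $k$, so $h-h'=kh''$ with $h''\in\mathbb Z^P$. Now
\[
k(g-h'')=kg-h+h'=\varphi+h'\in B .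
\]
The functions $g-h''$ and $k(g-h'')$ have the same level sets, so $g-h''\in B$ by \eqref{eq:ext}. Thus $g\in\mathbb Z^P+B$, which proves the claim.

\emph{Conclusion.} The compact metrizable space $K$ has a countable base, and each clopen subset is a finite union of basic sets, so there are only countably many clopen subsets and only countably many finite clopen partitions. Taking common refinements, we obtain successively finer partitions $P_0=\{K\},P_1,P_2,\dots$ such that each finite clopen partition is refined by some $P_i$. Every $g\in A$ is constant on the members of the partition into its level sets, so $Q$ is the union of $Q_{P_0}\subset Q_{P_1}\subset\cdots$. Constant functions extend to $X$, so $Q_{P_0}=0$. Each $Q_{P_{i+1}}/Q_{P_i}$ is finitely generated, and by the claim it is torsion-free; so it is free and $Q_{P_{i+1}}=Q_{P_i}\oplus R_i$ with $R_i$ free. Therefore $Q=\bigoplus_iR_i$ is free.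
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
By Lemma~\ref{lem:free}, $B$ is a direct summand of $A$, so every homomorphism $B\to\mathbb Z$ extends to $A$. By Lemma~\ref{lem:dual}, $\lim E_\alpha\to\lim D_\alpha$ is onto. So every $c\in qH_0(X)$ lifts as required in \eqref{eq:lifting}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ES} Eilenberg and Steenrod, \emph{Foundations of Algebraic Topology}.
\bibitem{Melikhov} Sergey A. Melikhov, \emph{Lim colim versus colim lim. I}, arXiv:1809.00023 (2018).
\end{thebibliography}

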